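\title{A $c_0$-saturated combinatorial Banach space whose dual contains $\ell_p$}

\begin{abstract}
For a hereditary family $\mathcal F$ of finite sets covering $\mathbb N$, let $X_{\mathcal F}$ be the completion of $c_{00}$ in the norm $\sup_{F\in\mathcal F}\sum_{k\in F}|x(k)|$. This space is $c_0$-saturated exactly when $\mathcal F$ is compact. We show that its dual need not then be $\ell_1$-saturated: for every $1<p<\infty$ there is a compact $\mathcal F$ such that $X_{\mathcal F}^*$ contains $\ell_p$. The family consists of the cliques of controlled size in an explicit graph; the lower $\ell_p$-estimate comes from independent sets and the upper one from random cliques. We also show that $X_{\mathcal F}^*$ is $\ell_1$-saturated when $\mathcal F$ has finite Cantor--Bendixson rank, that our examples occur at the first infinite rank, and that, among $c_0$ and $\ell_p$ $(1\le p<\infty)$, exactly $c_0$ never embeds in such a dual.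
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, a \emph{family} is a collection $\mathcal F$ of finite subsets of $\mathbb N=\{1,2,\dots\}$ that is hereditary (closed under taking subsets) and covers $\mathbb N$; in particular it contains $\emptyset$ and all singletons. For $x\in\mathbb R^{\mathbb N}$ put
\[
\|x\|_{\mathcal F}=\sup\Big\{\sum_{k\in F}|x(k)|:F\in\mathcal F\Big\},
\qquad
X_{\mathcal F}=\big\{x\in\mathbb R^{\mathbb N}:\|P_{[n,\infty)}x\|_{\mathcal F}\to0\text{ as }n\to\infty\big\},
\]
where $P_A$ is the coordinate projection onto $A\subseteq\mathbb N$. The \emph{combinatorial Banach space} $(X_{\mathcal F},\|\cdot\|_{\mathcal F})$ is the completion of the space $c_{00}$ of finitely supported sequences, and the unit vectors $(e_k)$ form a normalized $1$-unconditional basis of it. The family prescribes the sets of coordinates on which the norm adds up as in $\ell_1$. If $\mathcal F$ consists of all finite sets, then $X_{\mathcal F}=\ell_1$. If it consists of the sets with at most $K$ elements, then $\|x\|_\infty\le\|x\|_{\mathcal F}\le K\|x\|_\infty$, and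 $X_{\mathcal F}$ is $c_0$ with an equivalent norm. If $\mathbb N$ is cut into consecutive intervals $B_n$ with $|B_n|=n$ and $\mathcal F$ consists of the subsets of the $B_n$, then $X_{\mathcal F}$ is the $c_0$-sum of the spaces $\ell_1^n$.

Identify subsets of $\mathbb N$ with their characteristic functions and call $\mathcal F$ \emph{compact} if it is closed in the product space $2^{\mathbb N}$. A Banach space is \emph{$c_0$-saturated} (respectively \emph{$\ell_1$-saturated}) if each of its infinite-dimensional closed subspaces contains an isomorphic copy of $c_0$ (respectively $\ell_1$). It is known that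
\begin{equation}\label{eq:known}
X_{\mathcal F}\text{ is $c_0$-saturated if and only if }\mathcal F\text{ is compact,}
\end{equation}
and also that, for general Banach spaces, $c_0$-saturation of a space does not imply $\ell_1$-saturation of its dual. The following question comes from Borodulin-Nadzieja, Farkas, Jachimek and Pelczar-Barwacz \cite{zoo}.

\medskip
\noindent\textbf{Question.} \emph{If $\mathcal F$ is compact, is $X_{\mathcal F}^*$ $\ell_1$-saturated?}
\medskip

One would guess that it is. The norm of $X_{\mathcal F}$ is very concrete, the compact examples above have the duals $\ell_1$ and the $\ell_1$-sum of the spaces $\ell_\infty^n$, and there is a natural argument. A subspace of the dual contains, up to small errors, normalized functionals $g_n$ with successive finite supports. Choose norm-one vectors $x_n$ with the same supports and $g_n(x_n)=1$. If along a subsequence the sums $\sum\pm x_n$ are bounded, then testing on them shows that the $g_n$ behave like the $\ell_1$-basis. The weak point is that $c_0$-saturation gives such a bound only for suitable normalized linear combinations of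 the $x_n$, and these need not norm the corresponding combinations of the $g_n$. The answer is in fact negative.

\begin{theorem}\label{thm:main}
Let $1<p<\infty$ and $\frac1p+\frac1q=1$. There are a compact family $\mathcal F$ and finitely supported, disjointly supported functionals $f_3,f_4,\dots\in X_{\mathcal F}^*$ such that for all $b\in c_{00}$ supported on $\{3,4,\dots\}$
\[
\frac1{16}\|b\|_p\le\Big\|\sum_nb_nf_n\Big\|_{X_{\mathcal F}^*}\le C_q\|b\|_p,
\qquad
C_q=2^{q-1}\Big(1+\frac2{1-2^{1-q}}\Big)+\frac1{2^{q-1}-1}
\]
(so $C_2=11$). Hence $X_{\mathcal F}^*$ contains $\ell_p$ and is not $\ell_1$-saturated.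
\end{theorem}

The case $p=q=2$ already answers the question. How complicated must a counterexample be? The natural measure is the Cantor--Bendixson derivation. For a topological space $K$ let $K'$ be the set of its non-isolated points, and put $K^{(0)}=K$, $K^{(k+1)}=(K^{(k)})'$ and $K^{(\omega)}=\bigcap_{k<\omega}K^{(k)}$. A compact space has \emph{finite rank} if $K^{(k)}=\emptyset$ for some $k<\omega$. We write $C(\omega^\omega)$ for the space of continuous functions on the ordinal $\omega^\omega+1$ with the order topology.

\begin{theorem}\label{thm:rank}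
If $\mathcal F$ is a compact family of finite rank, then $X_{\mathcal F}^*$ is $\ell_1$-saturated. The families of Theorem~\ref{thm:main} satisfy $\mathcal F^{(\omega)}=\{\emptyset\}$. So counterexamples occur already at the first infinite rank, and for these families $X_{\mathcal F}$ embeds in $C(\omega^\omega)$.
\end{theorem}

\begin{theorem}\label{thm:classical}
For every countable set $\Lambda\subset(1,\infty)$ there is one compact family $\mathcal F$ with $\mathcal F^{(\omega)}=\{\emptyset\}$ such that $X_{\mathcal F}^*$ contains $\ell_p$ for all $p\in\Lambda$; equivalently, $X_{\mathcal F}$ has a quotient isomorphic to $\ell_q$ for each $q$ conjugate to some $p\in\Lambda$. On the other hand, for every compact family $\mathcal F$ the dual $X_{\mathcal F}^*$ contains $\ell_1$ and does not contain $c_0$. Thus, among $c_0$ and $\ell_p$ $(1\le p<\infty)$, exactly $c_0$ never embeds in the dual of a $c_0$-saturated combinatorial space.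
\end{theorem}

\section{Compactness and the dual norm}\label{sec:tools}

For hereditary families, compactness is a combinatorial condition.

\begin{lemma}\label{lem:compact}
A family $\mathcal F$ is compact if and only if there is no infinite set $A\subseteq\mathbb N$ all of whose finite subsets belong to $\mathcal F$.
\end{lemma}

\begin{proof}
An infinite set $A$ with this property is the limit of the sets $A\cap[1,n]\in\mathcal F$ and does not belong to $\mathcal F$, so $\mathcal F$ is not closed. Conversely, suppose there is no such set, and let $A$ lie in the closure of $\mathcal F$. For finite $E\subseteq A$, the open neighborhood $\{B:E\subseteq B\}$ of $A$ contains a member of $\mathcal F$, so $E\in\mathcal F$ because $\mathcal F$ is hereditary. Hence $A$ is finite, and $E=A$ gives $A\in\mathcal F$.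
\end{proof}

For an infinite set $A$ as in the lemma, $(e_k)_{k\in A}$ is isometrically the $\ell_1$-basis, which explains why compactness appears in \eqref{eq:known}.

We write $\|\cdot\|_*$ for the norm of $X_{\mathcal F}^*$. A finitely supported $g\in\mathbb R^{\mathbb N}$ acts by $g(x)=\sum_kg(k)x(k)$; we write $e_k^*$ for the coordinate functionals and $\chi_A$ for the characteristic function of $A$.

\begin{lemma}\label{lem:dual}
Let $g,g'$ be finitely supported.
\begin{enumerate}
\item[(a)] $\|\chi_F\|_*\le1$ for $F\in\mathcal F$.
\item[(b)] $\|g\|_*\le\sum_k|g(k)|$.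
\item[(c)] If $|g|\le|g'|$ pointwise, then $\|g\|_*\le\|g'\|_*$. In particular $\|g\|_*$ depends only on $|g|$.
\item[(d)] If a finite set $S$ meets every member of $\mathcal F$ in at most one point, then $\|g\|_*\ge\sum_{k\in S}g(k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $|\sum_{k\in F}x(k)|\le\|x\|_{\mathcal F}$. (b) Singletons belong to $\mathcal F$, so $|x(k)|\le\|x\|_{\mathcal F}$. (c) Given $x$, put $y(k)=x(k)g(k)/g'(k)$ where $g'(k)\ne0$ and $y(k)=0$ elsewhere. Then $|y|\le|x|$, so $\|y\|_{\mathcal F}\le\|x\|_{\mathcal F}$, and $g'(y)=g(x)$. (d) The hypothesis says that $\|\chi_S\|_{\mathcal F}\le1$.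
\end{proof}

Our families come from graphs. A \emph{clique} is a set of pairwise adjacent vertices ($\emptyset$ and singletons included), and an \emph{independent set} is a set with no two adjacent vertices. If all members of $\mathcal F$ are cliques, then an independent set meets each of them in at most one point, and (d) bounds $\|g\|_*$ from below by the $g$-weight of any finite independent set. For upper bounds we write $g$ as a multiple of an average of characteristic functions of cliques: if $F$ is a random finite set on a finite probability space, the triangle inequality gives $\|\mathbb E\chi_F\|_*\le\mathbb E\|\chi_F\|_*$. The task is to build a graph in which the two bounds match at the order $\|b\|_p$.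

\section{A model with one scale}\label{sec:model}

The mechanism is visible, with exact constants, in a finite model. Fix $k\ge1$ and $0<\theta<1$. The vertices are the pairs $(n,h)$ with $1\le n\le k$ and $h\subseteq\{1,\dots,n-1\}$; the vertices with first coordinate $n$ form the $n$th \emph{block}. For $m<n$, the vertices $(m,h')$ and $(n,h)$ are adjacent if $m\in h$, and vertices in the same block are not adjacent. Thus $h$ is the list of earlier blocks that $(n,h)$ accepts. Let $\mathcal F$ be the family of all cliques (the definitions make sense on a finite index set), and let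
\[
\varphi_n=\sum_{h\subseteq\{1,\dots,n-1\}}\nu_n(h)\,e^*_{(n,h)},\qquad \nu_n(h)=\theta^{|h|}(1-\theta)^{n-1-|h|}.
\]
So $\varphi_n$ averages over a random list that contains each earlier block independently with probability $\theta$.

For $k=2$ and $\theta=\frac12$ there are three vertices $u=(1,\emptyset)$, $v=(2,\emptyset)$, $w=(2,\{1\})$ and one edge $uw$. Here $\varphi_1+\varphi_2=e_u^*+\frac12e_v^*+\frac12e_w^*$. The independent set $\{u,v\}$ has weight $\frac32$, and $\varphi_1+\varphi_2=\frac12(\chi_{\{u,w\}}+\chi_{\{u\}}+\chi_{\{v\}})$ has norm at most $\frac32$. The norm lies strictly between the value $1$ for the $c_0$-basis and the value $2$ for the $\ell_1$-basis.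

\begin{proposition}\label{prop:model}
In this model, $\|\varphi_1+\dots+\varphi_k\|_*=\dfrac{1-(1-\theta)^k}{\theta}$.
\end{proposition}

\begin{proof}
The set $S=\{(n,\emptyset):n\le k\}$ is independent, so Lemma~\ref{lem:dual}(d) gives the lower bound $\sum_{n\le k}\nu_n(\emptyset)=\sum_{n\le k}(1-\theta)^{n-1}$, which is the stated value.

For the upper bound let $\zeta_1,\dots,\zeta_k\in\{0,1\}$ be independent with $\mathbb P(\zeta_n=1)=\theta$, put $h_n=\{m<n:\zeta_m=1\}$, and let $F=\{(n,h_n):\zeta_n=1\}$. The same coins decide which blocks are used and which blocks are accepted, so $F$ is a clique for every outcome. Since $h_n$ has distribution $\nu_n$ and is independent of $\zeta_n$, we get $\mathbb P((n,h)\in F)=\theta\nu_n(h)$, that is, $\theta\sum_n\varphi_n=\mathbb E\chi_F$. Finally $\|\chi_F\|_*\le1$, and $\chi_F=0$ when all coins are $0$, so $\|\mathbb E\chi_F\|_*\le1-(1-\theta)^k$.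
\end{proof}

The value in Proposition~\ref{prop:model} is at most $\min(k,1/\theta)$, and since $(1-\theta)^k\le(1+\theta)^{-k}\le(1+k\theta)^{-1}$ it is at least $k/(1+k\theta)\ge\frac12\min(k,1/\theta)$. A single parameter $\theta$ therefore produces $\ell_1$-like growth up to $k=1/\theta$ and no growth afterwards. For $\ell_p$ we need growth $k^{1/p}$ for all $k$, and we obtain it by superposing scales. A copy of the model with parameter $\theta$ and weight $w$ contributes about $w\min(k,1/\theta)$. At the critical value $k=1/\theta$ this equals $k^{1/p}$ exactly when $\theta=w^q$. So we give scale $s$ the weight $2^{-s}$ and the parameter $\theta_s=2^{-qs}$. If $t$ is defined by $2^{qt}=k$, then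
\begin{equation}\label{eq:tails}
2^{-s}\min(k,2^{qs})=
\begin{cases}
k^{1/p}\,2^{-(q-1)(t-s)}&\text{if }s\le t,\\
k^{1/p}\,2^{-(s-t)}&\text{if }s\ge t.
\end{cases}
\end{equation}
The contributions decay geometrically on both sides of $t$, so the largest one (a lower bound) and their sum (an upper bound) both have the order $k^{1/p}$.

Two difficulties remain. For unequal coefficients $b_n$ the relevant scale depends on $n$, so cliques and independent sets must be able to mix scales; lists will therefore record pairs (block, scale). And with infinitely many blocks there are infinite cliques, so compactness has to be forced by a bound on the size of the cliques that does not destroy the upper estimate.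

\section{The family and the functionals}\label{sec:family}

Fix $p$ and $q$ as in Theorem~\ref{thm:main}, and let $\theta_s=2^{-qs}$ for $s\ge1$. For $n\in\mathbb N$ put
\[
\Gamma_n=\{(m,s):1\le s\le m<n\},\qquad A_n=\{(n,s,h):1\le s\le n,\ h\subseteq\Gamma_n\}.
\]
The \emph{blocks} $A_n$ are finite and pairwise disjoint; block $n$ carries only the scales $1,\dots,n$. Let $\Omega=\bigcup_nA_n$, identified with $\mathbb N$ by enumerating $A_1,A_2,\dots$ successively. We call $(n,s)$ the \emph{label} and $h$ the \emph{list} of the point $(n,s,h)$. For $m<n$, a point of $A_m$ and a point of $A_n$ are \emph{adjacent} if the label of the former belongs to the list of the latter; points in the same block are not adjacent. A clique thus has at most one point in each block. For nonempty $F\subseteq\Omega$ let $n(F)$ be the least $n$ with $F\cap A_n\ne\emptyset$. Let $\mathcal F$ consist of $\emptyset$ and all nonempty finite cliques $F$ that satisfy the size condition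
\begin{equation}\label{eq:size}
|F|\le2^{q\,n(F)}.
\end{equation}

Let $\mu_n$ be the distribution of a random subset of $\Gamma_n$ that contains each label $(m,s)$ independently with probability $\theta_s$, and define
\[
f_n=\sum_{s=1}^n\ \sum_{h\subseteq\Gamma_n}2^{-s}\mu_n(h)\,e^*_{(n,s,h)}.
\]
The $f_n$ are non-negative, finitely and disjointly supported, and $\|f_n\|_*\le\sum_{s\le n}2^{-s}\le1$ by Lemma~\ref{lem:dual}(b).

\begin{lemma}\label{lem:family}
$\mathcal F$ is a compact family on $\Omega$.
\end{lemma}

\begin{proof}
A nonempty subset $G$ of a member $F$ is a clique with $|G|\le|F|$ and $n(G)\ge n(F)$, so it satisfies \eqref{eq:size}. Singletons belong to $\mathcal F$. If an infinite set $A$ had all its finite subsets in $\mathcal F$, fix a point of $A$, say in $A_n$; the finite subsets of $A$ containing it would have at most $2^{qn}$ elements, which is absurd. Lemma~\ref{lem:compact} applies.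
\end{proof}

By \eqref{eq:known}, $X_{\mathcal F}$ is $c_0$-saturated.

\begin{remark}\label{rem:size}
The points $(n,1,\Gamma_n)$, $n\in\mathbb N$, are pairwise adjacent, so without \eqref{eq:size} the family is not compact. A fixed bound $|F|\le K$ would make $X_{\mathcal F}$ isomorphic to $c_0$. The same points show how the argument sketched in Section~\ref{sec:intro} fails. The vectors $\chi_{A_n}$ have norm $1$ and $f_n(\chi_{A_n})=1-2^{-n}$, but $\|\sum_{n\in D}\chi_{A_n}\|_{\mathcal F}=|D|$ whenever $|D|\le2^{q\min D}$. Every infinite set of indices contains arbitrarily large such $D$, so no subsequence of $(\chi_{A_n})$ has bounded sums.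
\end{remark}

Since the $f_n$ are non-negative with disjoint supports, $|\sum b_nf_n|=\sum|b_n|f_n$ pointwise. By Lemma~\ref{lem:dual}(c) and homogeneity, it suffices to prove both estimates of Theorem~\ref{thm:main} for $b\ge0$ with $\|b\|_p=1$; then also $b_n\le1$ for all $n$.

\section{The lower estimate: an independent set}\label{sec:lower}

\begin{proposition}\label{prop:lower}
If $b\in c_{00}$ is supported on $\{3,4,\dots\}$, $b\ge0$ and $\|b\|_p=1$, then $\|\sum_nb_nf_n\|_*\ge\frac1{16}$.
\end{proposition}

Let $a_n=b_n^{p-1}$. Since $(p-1)q=p$,
\[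
\sum_na_n^q=1,\qquad\sum_na_nb_n=1,\qquad a_n\le1.
\]
We look for an independent set on which $f_n$ has weight comparable to $a_n$. The weight of $f_n$ on scale $s$ is $2^{-s}$, so block $n$ should use the scale with $2^{-s}$ close to $a_n$. Independence forces us to drop every list that contains a label used earlier, and the probability of that is at most a sum of terms $\theta_s=(2^{-s})^q$, which is controlled by $\sum a_n^q=1$. We take $2^{-s}$ close to $a_n/2$ rather than $a_n$ to keep this sum below $\frac12$.

\begin{proof}
For $n\in\operatorname{supp}b$ let $s_n$ be the integer with $2^{-s_n}\le a_n/2<2^{-s_n+1}$. Then $s_n\ge1$ because $a_n/2<1$, and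
\begin{equation}\label{eq:sn}
a_n/4<2^{-s_n}\le a_n/2.
\end{equation}
The scale $s_n$ is available in block $n$ only if $s_n\le n$, so let $I=\{n\in\operatorname{supp}b:s_n\le n\}$. If $n\in\operatorname{supp}b\setminus I$, then $a_n<4\cdot2^{-s_n}\le4\cdot2^{-n-1}=2^{1-n}$. Since $b_n\le1$ and $n\ge3$,
\[
\sum_{n\notin I}a_nb_n\le\sum_{n\ge3}2^{1-n}=\frac12,\qquad\text{so}\qquad\sum_{n\in I}a_nb_n\ge\frac12.
\]
This is the only use of the restriction $n\ge3$. Let
\[
S=\{(n,s_n,h):n\in I,\ h\subseteq\Gamma_n,\ (m,s_m)\notin h\text{ for all }m\in I\text{ with }m<n\}.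
\]
A point of $S$ in block $m$ has label $(m,s_m)$, and this label is in no list of a point of $S$ in a later block. So $S$ is a finite independent set.

Fix $n\in I$. The labels $(m,s_m)$ with $m\in I$, $m<n$, are distinct elements of $\Gamma_n$, and by \eqref{eq:sn}
\[
\sum_{m\in I}\theta_{s_m}=\sum_{m\in I}(2^{-s_m})^q\le\sum_m(a_m/2)^q=2^{-q}\le\frac12.
\]
Using $\prod(1-t_i)\ge1-\sum t_i$ for $t_i\in[0,1]$, and \eqref{eq:sn} again,
\[
f_n(\chi_S)=2^{-s_n}\prod_{m\in I,\ m<n}(1-\theta_{s_m})\ge\frac12\,2^{-s_n}\ge\frac{a_n}8.
\]
For $n\notin I$ we have $f_n(\chi_S)=0$. By Lemma~\ref{lem:dual}(d), $\|\sum_nb_nf_n\|_*\ge\frac18\sum_{n\in I}a_nb_n\ge\frac1{16}$.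
\end{proof}

The proof used only that members of $\mathcal F$ are cliques; the size condition played no role.

\section{The upper estimate: random cliques}\label{sec:upper}

\begin{proposition}\label{prop:upper}
If $b\in c_{00}$, $b\ge0$ and $\|b\|_p=1$, then $\|\sum_nb_nf_n\|_*\le C_q$.
\end{proposition}

The critical scale of block $n$ is again the $r$ with $2^{-r}$ close to $a_n=b_n^{p-1}$; since $(p-1)(q-1)=1$, this means that $b_n$ is close to $2^{-(q-1)r}$. As in \eqref{eq:tails}, the scales above the critical one are handled by their total mass, and the scales below it by random cliques: one clique $F_j$ for each depth $j$, using in every block the scale that lies $j$ below the critical one.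

\begin{proof}
\emph{Step 1: rounding the coefficients.} The critical scale is available in block $n$ when $n$ belongs to the finite set $I=\{n:b_n\ge2^{-(q-1)n}\}$. The other blocks cost little: since $\|f_n\|_*\le1$,
\begin{equation}\label{eq:small}
\Big\|\sum_{n\notin I}b_nf_n\Big\|_*\le\sum_{n\ge1}2^{-(q-1)n}=\frac1{2^{q-1}-1}.
\end{equation}
For $n\in I$ let $r_n$ be the least integer $r\ge1$ with $2^{-(q-1)r}\le b_n$, and put $\varepsilon_n=2^{-(q-1)r_n}$. Then $1\le r_n\le n$ and $\varepsilon_n\le b_n\le2^{q-1}\varepsilon_n$; the last inequality follows from the minimality of $r_n$ if $r_n>1$ and from $b_n\le1$ if $r_n=1$. Since $(q-1)p=q$,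
\begin{equation}\label{eq:budget}
\sum_{n\in I}2^{-qr_n}=\sum_{n\in I}\varepsilon_n^p\le1.
\end{equation}
By Lemma~\ref{lem:dual}(c), $\|\sum_{n\in I}b_nf_n\|_*\le2^{q-1}\|\sum_{n\in I}\varepsilon_nf_n\|_*$. In view of \eqref{eq:small} and the definition of $C_q$ it remains to prove
\begin{equation}\label{eq:goal}
\Big\|\sum_{n\in I}\varepsilon_nf_n\Big\|_*\le1+\frac2{1-2^{1-q}},
\end{equation}
and we may assume $I\ne\emptyset$. Let $R=\max_{n\in I}r_n$.

\emph{Step 2: the cliques.} Take independent random variables $\zeta_{(m,s)}\in\{0,1\}$, $1\le s\le m\le\max I$, with $\mathbb P(\zeta_{(m,s)}=1)=\theta_s$. For $n\in I$ the random list $h_n=\{(m,s)\in\Gamma_n:\zeta_{(m,s)}=1\}$ has distribution $\mu_n$. For integers $0\le j<R$ let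
\[
I_j=\{n\in I:r_n>j\},\quad D_j=\{n\in I_j:\zeta_{(n,r_n-j)}=1\},\quad F_j=\{(n,r_n-j,h_n):n\in D_j\}.
\]
For $n\in I_j$ we have $1\le r_n-j\le n$, so $(n,r_n-j,h_n)\in A_n$. If $m<n$ are in $D_j$, then $(m,r_m-j)\in\Gamma_n$ and $\zeta_{(m,r_m-j)}=1$, so $(m,r_m-j)\in h_n$. Hence $F_j$ is a clique for every outcome.

\emph{Step 3: the decomposition.} The list $h_n$ depends only on the $\zeta_{(m,s)}$ with $m<n$, so it is independent of $\zeta_{(n,r_n-j)}$. Therefore $\mathbb P((n,s,h)\in F_j)$ equals $2^{-qs}\mu_n(h)$ if $n\in I_j$ and $s=r_n-j$, and equals $0$ otherwise. Let $n\in I$. For $1\le s\le r_n$ exactly one depth contributes, namely $j=r_n-s$, which satisfies $0\le j<r_n$. Thus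
\[
\sum_{j<R}2^{-(q-1)j}\,\mathbb P\big((n,s,h)\in F_j\big)=2^{-(q-1)(r_n-s)}\,2^{-qs}\mu_n(h)=\varepsilon_n2^{-s}\mu_n(h),
\]
which is the coordinate of $\varepsilon_nf_n$ at $(n,s,h)$. The weight $2^{-(q-1)j}$ does not depend on $n$; this is what the choice $\theta_s=2^{-qs}$ buys. For $s>r_n$ no depth contributes. Hence
\begin{equation}\label{eq:decomp}
\sum_{n\in I}\varepsilon_nf_n=\sum_{j<R}2^{-(q-1)j}\,\mathbb E\chi_{F_j}+u,
\qquad
u=\sum_{n\in I}\varepsilon_n\sum_{r_n<s\le n}\ \sum_{h\subseteq\Gamma_n}2^{-s}\mu_n(h)\,e^*_{(n,s,h)}.
\end{equation}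
By Lemma~\ref{lem:dual}(b), $\sum_{s>r_n}2^{-s}=2^{-r_n}$ and \eqref{eq:budget},
\[
\|u\|_*\le\sum_{n\in I}\varepsilon_n2^{-r_n}=\sum_{n\in I}2^{-qr_n}\le1.
\]

\emph{Step 4: restoring the size condition.} The clique $F_j$ may violate \eqref{eq:size}. Two facts save the estimate: $F_j$ has about $2^{qj}$ points on average, and it lives on blocks where cliques of that size are allowed. Indeed, by \eqref{eq:budget},
\[
\mathbb E|F_j|=\mathbb E|D_j|=\sum_{n\in I_j}2^{-q(r_n-j)}\le2^{qj},
\]
and every $n\in D_j$ satisfies $n\ge r_n\ge j+1$. Let $K_j=\lceil2^{qj}\rceil$, so that $2^{qj}\le K_j\le2\cdot2^{qj}\le2^{q(j+1)}$. Split $F_j$ into at most $1+|F_j|/K_j\le1+2^{-qj}|F_j|$ pieces with at most $K_j$ points each. A nonempty piece $G$ is a clique with $n(G)\ge j+1$ and $|G|\le2^{q(j+1)}\le2^{q\,n(G)}$, so $G\in\mathcal F$. By Lemma~\ref{lem:dual}(a), $\|\chi_{F_j}\|_*\le1+2^{-qj}|F_j|$, and so $\|\mathbb E\chi_{F_j}\|_*\le\mathbb E\|\chi_{F_j}\|_*\le2$. Now \eqref{eq:decomp} gives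
\[
\Big\|\sum_{n\in I}\varepsilon_nf_n\Big\|_*\le1+2\sum_{j\ge0}2^{-(q-1)j}=1+\frac2{1-2^{1-q}},
\]
which is \eqref{eq:goal}. The geometric series here and in \eqref{eq:small} converge because $q>1$, that is, $p<\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Lemma~\ref{lem:family} and Propositions~\ref{prop:lower} and~\ref{prop:upper} give the family and the two estimates. So $b\mapsto\sum b_nf_n$ extends to an isomorphism of $\ell_p$ onto a closed subspace $Y$ of $X_{\mathcal F}^*$. The space $Y$ is reflexive, closed subspaces of reflexive spaces are reflexive, and $\ell_1$ is not reflexive. Hence $Y$ contains no copy of $\ell_1$.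
\end{proof}

\section{The Cantor--Bendixson rank}\label{sec:rank}

The rank enters through an embedding into a space of continuous functions.

\begin{lemma}\label{lem:embed}
If $\mathcal F$ is a compact family, then $(Tx)(F)=\sum_{k\in F}x(k)$ defines a linear map $T:X_{\mathcal F}\to C(\mathcal F)$ with $\frac12\|x\|_{\mathcal F}\le\|Tx\|_\infty\le\|x\|_{\mathcal F}$.
\end{lemma}

\begin{proof}
The upper bound follows from $|(Tx)(F)|\le\sum_{k\in F}|x(k)|$. Given $F\in\mathcal F$, the sets $F^+=\{k\in F:x(k)>0\}$ and $F^-=\{k\in F:x(k)<0\}$ belong to $\mathcal F$, and $\sum_{k\in F}|x(k)|=(Tx)(F^+)-(Tx)(F^-)\le2\|Tx\|_\infty$. The function $Te_k$ is the characteristic function of the clopen set $\{F\in\mathcal F:k\in F\}$, so $Tx$ is continuous for $x\in c_{00}$. By density and the upper bound, every $Tx$ is a uniform limit of continuous functions.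
\end{proof}

A compact family is a countable, infinite, compact metrizable space. The derivatives of a compact space are compact and decrease. For the sets with at most $K$ elements, $\mathcal F^{(j)}$ consists of the sets with at most $K-j$ elements: a set $F$ with $|F|<K-j$ is the limit of the sets $F\cup\{i\}$, and a set with $K-j$ elements is isolated among the sets with at most $K-j$ elements. For the subsets of the intervals $B_n$, every nonempty member is isolated, so $\mathcal F'=\{\emptyset\}$. Both families have finite rank, the second with members of unbounded size. We use three classical theorems.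
\begin{itemize}
\item[(MS)] (Mazurkiewicz--Sierpi\'nski.) If $K$ is countable, compact and metrizable, $1\le\alpha\le\omega$, and $K^{(\alpha)}$ has exactly $l$ points, $1\le l<\omega$, then $K$ is homeomorphic to the ordinal $\omega^\alpha l+1$.
\item[(BP60)] (Bessaga--Pe{\l}czy\'nski 1960.) $C(\omega^ml+1)$ is isomorphic to $c_0$ for $1\le m,l<\omega$.
\item[(J)] (James.) An unconditional basis of a space $X$ that contains no copy of $\ell_1$ is \emph{shrinking}: $\|g\circ P_{[n,\infty)}\|\to0$ for every $g\in X^*$.
\end{itemize}

\begin{proposition}\label{prop:finite}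
If $\mathcal F$ is a compact family of finite rank, then $X_{\mathcal F}^*$ is $\ell_1$-saturated.
\end{proposition}

\begin{proof}
Let $m$ be the largest integer with $\mathcal F^{(m)}\ne\emptyset$. Then $\mathcal F^{(m)}$ is compact with all points isolated, hence finite, and $m\ge1$ because $\mathcal F$ is infinite. By (MS), (BP60) and Lemma~\ref{lem:embed} there are an operator $S:X_{\mathcal F}\to c_0$ and a constant $M$ with $\|x\|_{\mathcal F}\le\|Sx\|_\infty\le M\|x\|_{\mathcal F}$. The dual of a subspace of $c_0$ is a quotient of $\ell_1$, hence separable, while $\ell_1^*=\ell_\infty$ is not. So $X_{\mathcal F}$ contains no copy of $\ell_1$, and $(e_k)$ is shrinking by (J).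

Let $Y\subseteq X_{\mathcal F}^*$ be closed and infinite-dimensional. We construct $0=m_0<m_1<\cdots$ and $y_n\in Y$. Given $m_{n-1}$, the functionals in $Y$ that vanish at $e_1,\dots,e_{m_{n-1}}$ form a subspace of finite codimension in $Y$, so it contains some $y_n$ with $\|y_n\|_*=1$. Since the basis is shrinking, there is $m_n>m_{n-1}$ such that $g_n=y_n\circ P_{[1,m_n]}$ satisfies $\|y_n-g_n\|_*\le2^{-n}$. Then $g_n$ is supported in $\Delta_n=(m_{n-1},m_n]$ and $\|g_n\|_*\ge\frac12$. As $g_n=g_n\circ P_{\Delta_n}$ and $P_{\Delta_n}$ is a contraction onto a finite-dimensional space, there is $x_n$ supported in $\Delta_n$ with $\|x_n\|_{\mathcal F}=1$ and $g_n(x_n)=\|g_n\|_*\ge\frac12$. Also $g_n(x_i)=0$ for $i\ne n$.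

Now comes the step that fails in general: a subsequence of $(x_n)$ itself has bounded signed sums. This is part of a result of Bessaga and Pe{\l}czy\'nski, and the part we need is short. For $g\in X_{\mathcal F}^*$ we have $|g(x_n)|\le\|g\circ P_{(m_{n-1},\infty)}\|_*\to0$, so $z_n=Sx_n$ tends to $0$ in each coordinate of $c_0$. Choose $n_1<n_2<\cdots$ and $0=i_0<i_1<\cdots$ inductively: first $n_k$ so that the coordinates of $z_{n_k}$ up to $i_{k-1}$ are at most $2^{-k}$ in modulus, then $i_k$ so that the same holds for its coordinates beyond $i_k$. The vectors $w_k=P_{(i_{k-1},i_k]}z_{n_k}$ are disjointly supported, $\|w_k\|_\infty\le M$ and $\|z_{n_k}-w_k\|_\infty\le2^{-k}$. Hence for finite $E$ and all signs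
\[
\Big\|\sum_{k\in E}\pm x_{n_k}\Big\|_{\mathcal F}\le\Big\|\sum_{k\in E}\pm z_{n_k}\Big\|_\infty\le M+1=:C.
\]
Testing on $\sum_k\operatorname{sign}(c_k)x_{n_k}$ gives $\|\sum_kc_kg_{n_k}\|_*\ge\frac1{2C}\sum_k|c_k|$ for $c\in c_{00}$. Discard the finitely many $k$ with $2^{-n_k}>\frac1{4C}$. For the remaining ones, $\frac1{4C}\sum|c_k|\le\|\sum c_ky_{n_k}\|_*\le\sum|c_k|$, so $Y$ contains $\ell_1$.
\end{proof}

In the family of Section~\ref{sec:family}, a nonempty set can be approached only by proper extensions with the same first block, and \eqref{eq:size} limits how often this can be repeated.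

\begin{lemma}\label{lem:rank}
Let $\mathcal F$ be the family of Section~\ref{sec:family}. If $\emptyset\ne F\in\mathcal F^{(k)}$, $k<\omega$, then $|F|\le2^{q\,n(F)}-k$.
\end{lemma}

\begin{proof}
For $k=0$ this is \eqref{eq:size}. Let $\emptyset\ne F\in\mathcal F^{(k+1)}$. Since $F$ is not isolated in $\mathcal F^{(k)}$, there is $G\in\mathcal F^{(k)}\setminus\{F\}$ that agrees with $F$ on the finite set $F\cup\bigcup_{m\le n(F)}A_m$. Then $G\supsetneq F$ and $n(G)=n(F)$, so by induction $|F|+1\le|G|\le2^{q\,n(F)}-k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]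
The first statement is Proposition~\ref{prop:finite}. Let $\mathcal F$ be the family of Theorem~\ref{thm:main}. By Lemma~\ref{lem:rank}, a nonempty $F$ is not in $\mathcal F^{(k)}$ once $k\ge2^{q\,n(F)}$, so $\mathcal F^{(\omega)}\subseteq\{\emptyset\}$. If $\mathcal F^{(\omega)}$ were empty, one of the decreasing compact sets $\mathcal F^{(k)}$ would be empty, and $X_{\mathcal F}^*$ would be $\ell_1$-saturated by Proposition~\ref{prop:finite}, contrary to Theorem~\ref{thm:main}. So $\mathcal F^{(\omega)}=\{\emptyset\}$. By (MS), $\mathcal F$ is homeomorphic to $\omega^\omega+1$, and Lemma~\ref{lem:embed} embeds $X_{\mathcal F}$ in $C(\omega^\omega)$.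
\end{proof}

\section{Classical sequence spaces in the dual}\label{sec:classical}

\begin{lemma}\label{lem:quotient}
Let $X$ be a Banach space, $1<p<\infty$ and $\frac1p+\frac1q=1$. Then $X^*$ contains $\ell_p$ if and only if $X$ has a quotient isomorphic to $\ell_q$.
\end{lemma}

\begin{proof}
Recall that a bounded operator between Banach spaces is onto if and only if its adjoint is an isomorphic embedding. So if $Q$ maps $X$ onto $\ell_q$, then $Q^*$ embeds $\ell_q^*=\ell_p$ in $X^*$. Conversely, let $(f_n)\subset X^*$ be equivalent to the $\ell_p$-basis, with $\|\sum b_nf_n\|\le C\|b\|_p$. For $x\in X$ and $b\in c_{00}$ we have $|\sum b_nf_n(x)|\le C\|b\|_p\|x\|$, so $Qx=(f_n(x))_n$ defines an operator $Q:X\to\ell_q$ of norm at most $C$. Its adjoint $Q^*b=\sum b_nf_n$ is an isomorphic embedding, so $Q$ is onto.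
\end{proof}

We need two more classical theorems. By Sobczyk's theorem, a copy of $c_0$ in a separable Banach space is complemented. By a theorem of Bessaga and Pe{\l}czy\'nski (1958), if $X^*$ contains $c_0$, then $X$ contains a complemented copy of $\ell_1$.

\begin{proof}[Proof of Theorem~\ref{thm:classical}]
Enlarging $\Lambda$ only strengthens the first statement, so we may assume $\Lambda\ne\emptyset$. Split $\mathbb N$ into infinite sets $\Omega_p$, $p\in\Lambda$, let $\mathcal F_p$ be a copy on $\Omega_p$ of the family of Theorem~\ref{thm:main} for the exponent $p$, and put $\mathcal F=\bigcup_{p\in\Lambda}\mathcal F_p$. This is a hereditary family covering $\mathbb N$, and a member of $\mathcal F$ that meets $\Omega_p$ belongs to $\mathcal F_p$.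

\emph{Compactness.} Suppose an infinite set $A$ has all its finite subsets in $\mathcal F$. Its two-point subsets show that $A\subseteq\Omega_p$ for a single $p$. Then all finite subsets of $A$ are in $\mathcal F_p$, contrary to Lemma~\ref{lem:compact} for $\mathcal F_p$. So $\mathcal F$ is compact by the same lemma.

\emph{Rank.} If $U$ is open in a space $K$, then $K^{(k)}\cap U=U^{(k)}$ for all $k<\omega$, by induction: a point of $U$ is isolated in $K^{(k)}$ exactly when it is isolated in the relatively open set $K^{(k)}\cap U$. Let $\emptyset\ne F\in\mathcal F_p$ and $i\in F$. The set $U=\{G\in\mathcal F:i\in G\}$ is contained in $\mathcal F_p$ and is open in both $\mathcal F$ and $\mathcal F_p$, so $\mathcal F^{(k)}\cap U=\mathcal F_p^{(k)}\cap U$ for all $k$. As $F\notin\mathcal F_p^{(\omega)}$ by Theorem~\ref{thm:rank}, we get $F\notin\mathcal F^{(\omega)}$. On the other hand $\mathcal F_p\subseteq\mathcal F$ gives $\mathcal F_p^{(k)}\subseteq\mathcal F^{(k)}$ for all $k$, so $\emptyset\in\mathcal F_p^{(\omega)}\subseteq\mathcal F^{(\omega)}$.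

\emph{Subspaces and quotients.} On vectors supported in $\Omega_p$ the norms $\|\cdot\|_{\mathcal F}$ and $\|\cdot\|_{\mathcal F_p}$ agree, so $P_{\Omega_p}$ is a contractive projection of $X_{\mathcal F}$ onto $X_{\mathcal F_p}$, and $g\mapsto g\circ P_{\Omega_p}$ embeds $X_{\mathcal F_p}^*$ isometrically in $X_{\mathcal F}^*$. By Theorem~\ref{thm:main}, $X_{\mathcal F}^*$ contains $\ell_p$ for every $p\in\Lambda$. The reformulation with quotients is Lemma~\ref{lem:quotient}.

\emph{Arbitrary compact families.} Let $\mathcal F$ be any compact family. By \eqref{eq:known}, the separable space $X_{\mathcal F}$ contains $c_0$, and this copy is complemented by Sobczyk's theorem. The adjoint of a projection onto it embeds $c_0^*=\ell_1$ in $X_{\mathcal F}^*$. If $X_{\mathcal F}^*$ contained $c_0$, then $X_{\mathcal F}$ would contain $\ell_1$, and by \eqref{eq:known} the space $\ell_1$ would contain $c_0$. This is impossible: weakly null sequences in $\ell_1$ are norm null, while the basis of $c_0$ is weakly null and normalized.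

The last statement of the theorem follows, because by \eqref{eq:known} the $c_0$-saturated combinatorial spaces are those with compact $\mathcal F$: their duals never contain $c_0$, always contain $\ell_1$, and contain $\ell_p$ for the families of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{zoo}
Piotr Borodulin-Nadzieja, Barnab\'as Farkas, Sebastian Jachimek, Anna Pelczar-Barwacz,
\emph{The ZOO of combinatorial Banach spaces},
arXiv:2404.01733 (2024).
\end{thebibliography}
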